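# Injectivity of $\mathsf h_1^c\to L_1(\mathcal M)$ for continuous filtrations

## 1. Filtrations and conditional expectations

Throughout, $\mathcal M$ is a finite von Neumann algebra with a normal faithful normalized trace $\tau$. The spaces $L_p=L_p(\mathcal M,\tau)$ consist of $\tau$-measurable operators, and sums and products are taken in the $*$-algebra of $\tau$-measurable operators. We write $|x|^2=x^*x$, so that $|x^*|^2=xx^*$. The following textbook facts are used freely: Hölder's inequality; $\tau(ab)=\tau(ba)$ when $a\in L_p$, $b\in L_{p'}$; $\tau(ab)\ge 0$ for $a,b\ge 0$; the square root is operator monotone; $L_2$ is a Hilbert space with inner product $\tau(y^*x)$; $\mathcal M$ is the dual of $L_1$; $\mathcal M$ is dense in $L_2$ and in $L_1$; and $\|x\|_1\le\|x\|_2$.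

If $\mathcal D\subset\mathcal M$ is a unital von Neumann subalgebra, there is a unique $\tau$-preserving conditional expectation $\mathcal E:\mathcal M\to\mathcal D$. It is completely positive, extends to a contraction $L_p(\mathcal M)\to L_p(\mathcal D)$ for $1\le p\le\infty$, satisfies $\mathcal E(aXb)=a\mathcal E(X)b$ for $a,b\in\mathcal D$ and $X\in L_1$, and is the orthogonal projection onto $L_2(\mathcal D)$ on $L_2$.

**Definition 1 (filtration).** A (continuous) filtration is an increasing family $(\mathcal M_t)_{0\le t\le1}$ of unital von Neumann subalgebras of $\mathcal M$ with $\mathcal M_1=\mathcal M$. We write $\mathcal E_t$ for the $\tau$-preserving conditional expectation onto $\mathcal M_t$ and for its extensions to $L_p$, and $x_t=\mathcal E_t(x)$.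

"Continuous" refers to the index set $[0,1]$. No left or right continuity in $t$ will be used.

**Example 1 (one jump).** Fix $\mathcal D\subset\mathcal M$ with conditional expectation $\mathcal E$, and let $\mathcal M_t=\mathcal D$ for $t<\frac12$, $\mathcal M_t=\mathcal M$ for $t\ge\frac12$. A concrete case is $\mathcal M=M_2(\mathbb C)$, $\tau=\frac12\mathrm{Tr}$, with $\mathcal D$ the diagonal matrices; then $\mathcal E$ erases the off-diagonal entries.

**Example 2 (a clock).** Let $\mathcal M=L_\infty[0,1]$ with Lebesgue measure and $\mathcal M_t=\{f: f\text{ is constant on }(t,1]\}$. Then $\mathcal E_tf$ equals $f$ on $[0,t]$, and on $(t,1]$ it equals the mean of $f$ over $(t,1]$. Here $\mathcal M_0$ consists of the constants.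

## 2. The conditioned bracket and the space $\mathsf h_1^c$

Let $\sigma=\{0=t_0<t_1<\dots<t_n=1\}$ be a finite partition. When $\sigma$ is fixed we abbreviate $\mathcal E_k=\mathcal E_{t_k}$, $\mathcal M_k=\mathcal M_{t_k}$ and $d_kx=\mathcal E_kx-\mathcal E_{k-1}x$ for $k\ge1$.

**Definition 2 (bracket).** For $x\in\mathcal M$,
$$\langle x,x\rangle_\sigma=|x_0|^2+\sum_{k=1}^n\mathcal E_{k-1}|d_kx|^2,\qquad \|x\|_{h_1^c(\sigma)}=\big\|\langle x,x\rangle_\sigma^{1/2}\big\|_1 .$$

**Example 3.** In Example 2 let $f=1_{(1/2,1]}$. For $\sigma=\{0,\frac12,1\}$ we have $f_0=\frac12$, $d_1f=f-\frac12$, $d_2f=0$, so $\langle f,f\rangle_\sigma=\frac14+\frac14=\frac12$. Now refine to $\sigma'=\{0,\frac14,\frac12,1\}$. The function $\mathcal E_{1/4}f$ is $0$ on $[0,\frac14]$ and $\frac23$ on $(\frac14,1]$. So $d_1f$ is $-\frac12$ on $[0,\frac14]$ and $\frac16$ on $(\frac14,1]$, with $\mathcal E_0|d_1f|^2=\frac1{16}+\frac1{48}=\frac1{12}$. Next, $d_2f$ is $0$ on $[0,\frac14]$,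 $-\frac23$ on $(\frac14,\frac12]$ and $\frac13$ on $(\frac12,1]$, with $\mathcal E_{1/4}|d_2f|^2=\frac43\big(\frac19+\frac1{18}\big)1_{(1/4,1]}=\frac29 1_{(1/4,1]}$. Hence $\langle f,f\rangle_{\sigma'}=\frac13+\frac29 1_{(1/4,1]}$. Both brackets have integral $\frac12=\|f\|_2^2$, but they differ, and so do the norms: $\frac1{\sqrt2}\approx0.707$ and $\frac14\cdot\frac1{\sqrt3}+\frac34\cdot\frac{\sqrt5}3\approx0.703$.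

So the norm depends on $\sigma$, and we pass to a limit along refinements. Let $\mathcal U$ be an ultrafilter on the set of finite partitions that contains every set $\{\sigma:\sigma\supseteq\sigma_0\}$. Such $\mathcal U$ exist because $\{\sigma\supseteq\sigma_0\}\cap\{\sigma\supseteq\sigma_1\}=\{\sigma\supseteq\sigma_0\cup\sigma_1\}\neq\emptyset$. A bounded family of numbers $(c_\sigma)$ has a unique limit along $\mathcal U$. This limit respects sums and non-strict inequalities, and it equals $c$ if $c_\sigma=c$ for all $\sigma\supseteq\sigma_0$. For fixed $t$ the set $\{\sigma:t\in\sigma\}$ belongs to $\mathcal U$.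

**Definition 3 (conditioned column Hardy space).** For $x\in\mathcal M$ put $N(x)=\|x\|_{h_1^c}=\lim_{\sigma,\mathcal U}\|x\|_{h_1^c(\sigma)}$. The space $\mathsf h_1^c$ is the completion of $\mathcal M$, modulo null vectors, with respect to $N$.

The limit is finite. Indeed the pieces $x_0,d_1x,\dots,d_nx$ are orthogonal in $L_2$ with sum $x$, so $\tau(\langle x,x\rangle_\sigma)=\|x\|_2^2$; and since $\|a^{1/2}\|_1\le\|a\|_1^{1/2}$ for $a\ge0$, we get
$$N(x)\le\|x\|_2 .\tag{1}$$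
The triangle inequality for $N$ is also needed. Put $\langle x,y\rangle_\sigma=x_0^*y_0+\sum_k\mathcal E_{k-1}((d_kx)^*d_ky)$. The matrix
$$H=\begin{pmatrix}\langle x,x\rangle_\sigma&\langle x,y\rangle_\sigma\\ \langle y,x\rangle_\sigma&\langle y,y\rangle_\sigma\end{pmatrix}$$
is positive: for $a=d_kx$, $b=d_ky$ the matrix with entries $a^*a,a^*b,b^*a,b^*b$ is $(a\ b)^*(a\ b)\ge0$, and $\mathcal E_{k-1}$ is completely positive; the term with $x_0,y_0$ is treated the same way. Let $h_1,h_2$ be the columns of $H^{1/2}$. Then $h_i^*h_j=H_{ij}$, so $\langle x,x\rangle_\sigma=|h_1|^2$, $\langle y,y\rangle_\sigma=|h_2|^2$ and $\langle x+y,x+y\rangle_\sigma=|h_1+h_2|^2$. The triangle inequality in $L_1(M_2(\mathcal M))$, applied to matrices with first column $h_1$, $h_2$ and second column $0$, gives the one for $\|\cdot\|_{h_1^c(\sigma)}$, hence for $N$.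

**Example 4.** In Example 1 exactly one index $k$ has $t_{k-1}<\frac12\le t_k$, and $d_kx=x-\mathcal E x$ is the only difference that can be nonzero. Expanding, $\mathcal E|x-\mathcal Ex|^2=\mathcal E|x|^2-|\mathcal Ex|^2$. So for every $\sigma$
$$\langle x,x\rangle_\sigma=\mathcal E|x|^2,\qquad N(x)=\big\|(\mathcal E|x|^2)^{1/2}\big\|_1 .$$
If $\mathcal D=\mathbb C$, then $N(x)=\|x\|_2$ and $\mathsf h_1^c=L_2$. If $\mathcal D=\mathcal M$, then $N(x)=\|x\|_1$ and $\mathsf h_1^c=L_1$. In the $2\times2$ case $N(x)=\frac12\sum_j\big(\sum_i|x_{ij}|^2\big)^{1/2}$, half the sum of the lengths of the columns, which accounts for the word "column". For $x=e_{11}+e_{12}$ this gives $N(x)=1$ and $N(x^*)=\frac{\sqrt2}2$: the norm is not invariant under the adjoint.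

## 3. The space $bmo^c$, and atoms

**Definition 4 ($bmo^c$).** For $y\in L_2$ put
$$\|y\|_{bmo^c}=\max\Big(\|y_0\|_\infty,\ \sup_{0\le t\le1}\big\|\mathcal E_t|y-y_t|^2\big\|_\infty^{1/2}\Big)\in[0,\infty],\qquad bmo^c=\{y\in L_2:\|y\|_{bmo^c}<\infty\}.$$

**Example 5.** In Example 2, $\mathcal E_t|y-y_t|^2$ is $0$ on $[0,t]$ and the variance of $y$ over $(t,1]$ on $(t,1]$. Take $y(r)=\log\frac1{1-r}$. If $r$ is uniform on $(t,1]$, then $y(r)=\log\frac1{1-t}+\log\frac{1-t}{1-r}$, and the second term has the exponential distribution with mean $1$ and variance $1$. So the variance is $1$ for every $t<1$, and $y_0=1$. Thus $\|y\|_{bmo^c}=1$, although $y$ is unbounded.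

**Example 6 (column without row).** Let $\mathcal M=\bigoplus_{n\ge1}M_n(\mathbb C)$ (the $\ell_\infty$-sum) with $\tau(x)=\sum_n2^{-n}\frac1n\mathrm{Tr}(x_n)$, let $\mathcal D$ be the diagonal sequences, and take the one-jump filtration. Let $y=(y_n)$ with $y_n=\sum_{k=1}^ne_{1k}$. The matrix $y_n^*y_n$ has all entries $1$, so $\|y\|_2=1$. Moreover $y_0=(e_{11})_n$ and $y_n-e_{11}=\sum_{k\ge2}e_{1k}$, so $\mathcal E|y-y_0|^2=(1-e_{11})_n\le1$, and $\|y\|_{bmo^c}=1$. On the other side $(y_n-e_{11})(y_n-e_{11})^*=(n-1)e_{11}$, so $\mathcal E|(y-y_0)^*|^2$ is unbounded. A bound on $\mathcal E_t|y-y_t|^2$ gives no bound on $\mathcal E_t|(y-y_t)^*|^2$.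

**Definition 5 (atom).** An atom is an element $a$ of one of two kinds: either $a\in\mathcal M_0$ and $\|a\|_1\le1$; or, for some $t$ and some nonzero projection $e\in\mathcal M_t$, $a\in L_2$, $\mathcal E_ta=0$, $a=ae$ and $\|a\|_2\le\tau(e)^{-1/2}$.

**Example 7.** In Example 2 with $e=1_{(t,1]}$, $t<1$, an atom of the second kind is a function supported in $(t,1]$, with mean zero and $\|a\|_2\le(1-t)^{-1/2}$.

## 4. Injectivity of $\iota_1$ and the three theorems

For $1\le p\le2$ one defines $\|x\|_{h_p^c(\sigma)}=\|\langle x,x\rangle_\sigma^{1/2}\|_p$ and $\mathsf h_p^c$ in the same way. It is known that $\|x\|_p\le C_p\|x\|_{h_p^c}$ on $\mathcal M$, so the identity of $\mathcal M$ extends to a bounded map $\iota_p:\mathsf h_p^c\to L_p(\mathcal M)$, and it is known that $\iota_p$ is injective for $1<p\le2$. The paper of Marius Junge and Mathilde Perrin, "Theory of H_p-spaces for continuous filtrations in von Neumann algebras", arXiv:1301.2071 (2013), is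 the source of the question: is $\iota_1:\mathsf h_1^c\to L_1(\mathcal M)$ injective, for every $\mathcal M$ and every filtration?

In terms of sequences: if $(x_n)\subset\mathcal M$ is Cauchy for $N$ and $x_n\to0$ in $L_1$, must $N(x_n)\to0$? The inequality $\|x\|_1\le C_1N(x)$ alone does not decide this. For comparison, put the norm $\|f\|_1+|f(0)|$ on $C[0,1]$. It dominates the $L_1$-norm, and $f_n(s)=\max(0,1-ns)$ is Cauchy for it, since $f_n(0)=1$ and $\|f_n\|_1=\frac1{2n}$. Yet $f_n\to0$ in $L_1$ while its norm stays at least $1$. An element of a completion can be invisible in the larger space.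

**Theorem A.** For every finite $(\mathcal M,\tau)$, every filtration $(\mathcal M_t)_{0\le t\le1}$ and every $\mathcal U$ as above, $\iota_1:\mathsf h_1^c\to L_1(\mathcal M)$ is injective.

**Theorem B (approximation).** For every $y\in bmo^c$ there are $b_n\in\mathcal M$ with $\|b_n\|_{bmo^c}\le\|y\|_{bmo^c}$ and $\|b_n-y\|_2\to0$.

**Theorem C.** Identify $\mathsf h_1^c$ with its image in $L_1$.

1. $\mathsf h_1^c=\{\sum_j\lambda_ja_j:\ a_j\text{ atoms},\ \sum|\lambda_j|<\infty\}$ (series in $L_1$), and $\|x\|_{at}=\inf\sum|\lambda_j|$ satisfies $N\le\|\cdot\|_{at}\le\frac32N$. In particular $\mathsf h_1^c$, as a subspace of $L_1$, does not depend on $\mathcal U$.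
2. $\|x\|_{at}=\sup\{|\tau(b^*x)|:b\in\mathcal M,\ \|b\|_{bmo^c}\le1\}$ for $x\in\mathsf h_1^c$. Hence if $x_n,x\in\mathsf h_1^c$ and $x_n\to x$ weakly in $L_1$, then $\|x\|_{at}\le\liminf\|x_n\|_{at}$, and $N(x)\le\frac32\liminf N(x_n)$.

## 5. Filtrations with finitely many jumps

We first settle the one-jump case of Example 4, where $N(x)=\|(\mathcal E|x|^2)^{1/2}\|_1$. For $x\in\mathcal M$ and $\delta>0$ put $g=(\mathcal E|x|^2+\delta)^{1/2}\in\mathcal D$, which is bounded and invertible.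

If $b\in\mathcal M$ and $\mathcal E|b|^2\le1$, then by Cauchy–Schwarz
$$|\tau(b^*x)|=|\tau((bg^{1/2})^*(xg^{-1/2}))|\le\tau(g\,\mathcal E|b|^2)^{1/2}\,\tau(g^{-1}\mathcal E|x|^2)^{1/2}\le\tau(g),$$
and $\delta\to0$ gives $|\tau(b^*x)|\le N(x)$. Conversely, $b=xg^{-1}\in\mathcal M$ satisfies $\mathcal E|b|^2=g^{-1}(\mathcal E|x|^2)g^{-1}\le1$ and
$$\tau(b^*x)=\tau(g^{-1}\mathcal E|x|^2)=\tau(g)-\delta\tau(g^{-1})\ge N(x)-\delta^{1/2}.$$
So the functionals $x\mapsto\tau(b^*x)$ with $b$ bounded and $\mathcal E|b|^2\le1$ have norm at most $1$ and recover $N$ on $\mathcal M$, hence on the completion. On the completion they are given by $\xi\mapsto\tau(b^*\iota_1(\xi))$. If $\iota_1(\xi)=0$, all of them vanish at $\xi$, and $\xi=0$.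

Now suppose that the filtration takes finitely many values $\mathcal D_0\subset\dots\subset\mathcal D_r=\mathcal M$, each of them on an interval $[s_k,s_{k+1})$ (the last one on $[s_r,1]$), with $s_0=0$. For $\sigma\supseteq\{s_0,\dots,s_r\}$ only the steps of $\sigma$ that end at some $s_k$, $k\ge1$, contribute, so $N(x)=\|(|x_0|^2+\sum_{k=1}^r\mathcal E_{k-1}|d_kx|^2)^{1/2}\|_1$ with respect to $\mathcal D_0\subset\dots\subset\mathcal D_r$. Put $N_k(z)=\|(\mathcal E_{k-1}|z|^2)^{1/2}\|_1$. Then $N_k(d_kx)\le N(x)$ by operator monotonicity of the square root, and $N(x)\le\|x_0\|_1+\sum_kN_k(d_kx)$ by the triangle inequality. If $(x_n)$ is $N$-Cauchy and $x_n\to0$ in $L_1$, then $(d_kx_n)_n$ is $N_k$-Cauchy and tends to $0$ in $L_1$. The one-jump case gives $N_k(d_kx_n)\to0$ for each $k$, and so $N(x_n)\to0$.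

A sensible first approach is to run this on each partition $\sigma$ and let $\sigma$ grow. It stops at the inequality $N(x)\le\|x_0\|_1+\sum_kN_k(d_kx)$: the number of terms is the number of steps of $\sigma$, and we have $N_k(d_kx_n)\to0$ for each $k$ only, with nothing uniform in $\sigma$ for the sum. What does survive is the principle of the one-jump case: find enough bounded elements $b$ whose functionals $\tau(b^*\,\cdot\,)$ are controlled by $N$. This calls for the dual space of $\mathsf h_1^c$.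

## 6. Five computations with conditional square functions

**(F1)** If $a\in L_2(\mathcal M_t)$ and $b\in L_2$, then $\mathcal E_t(a^*b)=a^*\mathcal E_t(b)$. Indeed, for $c\in\mathcal M_t$ we have $ac^*\in L_2(\mathcal M_t)$, so $\tau(ca^*b)=\tau((ac^*)^*b)=\tau((ac^*)^*\mathcal E_tb)=\tau(ca^*\mathcal E_tb)$, and $a^*\mathcal E_tb\in L_1(\mathcal M_t)$. Let $f_1,\dots,f_n\in L_2$ be martingale differences for $\sigma$, that is, $f_j\in L_2(\mathcal M_j)$ and $\mathcal E_{j-1}f_j=0$. For $m<i<j$ we get $\mathcal E_m(f_i^*f_j)=\mathcal E_m(f_i^*\mathcal E_{j-1}f_j)=0$; taking adjoints covers $i>j$, and using the differences $f_j^*$ gives $\mathcal E_m(f_if_j^*)=0$ for $i\ne j$, $i,j>m$. Hence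
$$\mathcal E_m\Big|\sum_{j>m}f_j\Big|^2=\sum_{j>m}\mathcal E_m|f_j|^2,\qquad \mathcal E_m|y-y_{t_m}|^2=\mathcal E_m\sum_{j>m}|d_jy|^2\quad(y\in L_2).\tag{2}$$

**(F2)** If $X\in L_1(\mathcal M_t)_+$ and $\tau(eX)\le C\tau(e)$ for all projections $e\in\mathcal M_t$, then $X\le C$. Take $e=1_{(C,\infty)}(X)$: then $e(X-C)\ge0$ has trace $\le0$, so $e(X-C)=0$, which forces $e=0$.

**(F3)** The map $a\mapsto\|\mathcal E_t|a|^2\|_\infty^{1/2}$ satisfies the triangle inequality. For $\lambda>0$,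
$$(1+\lambda)|a|^2+(1+\lambda^{-1})|b|^2-|a+b|^2=|\lambda^{1/2}a-\lambda^{-1/2}b|^2\ge0.$$
Apply $\mathcal E_t$ and optimize: $\inf_\lambda\big((1+\lambda)\alpha^2+(1+\lambda^{-1})\beta^2\big)=(\alpha+\beta)^2$.

**(F4)** For $Z\in L_2$ and $c\in L_2(\mathcal M_t)$, $\mathcal E_t|Z-c|^2=\mathcal E_t|Z-Z_t|^2+|Z_t-c|^2\ge\mathcal E_t|Z-Z_t|^2$. Write $Z-c=(Z-Z_t)+(Z_t-c)$; the cross terms vanish by (F1), since $\mathcal E_t(Z-Z_t)=0$.

**(F5)** If $\mu$ is a probability measure on a compact interval, $\eta\mapsto A_\eta\in L_2$ is continuous and $\bar A=\int A_\eta\,d\mu$, then $\int|A_\eta|^2d\mu-|\bar A|^2=\int|A_\eta-\bar A|^2d\mu\ge0$, with integrals in $L_1$. Expand the square on the right.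

From (F4) with $c=0$ we obtain, for $y\in\mathcal M$, $\mathcal E_t|y-y_t|^2\le\mathcal E_t|y|^2\le\|y\|_\infty^2$, so
$$\|y\|_{bmo^c}\le\|y\|_\infty\qquad(y\in\mathcal M).\tag{3}$$

## 7. The dual of $\mathsf h_1^c$ is $bmo^c$

The next lemma supplies test elements on which $N$ is small.

**Lemma 1.** If $t\in[0,1]$, $e\in\mathcal M_t$ is a projection and $z\in\mathcal M$, then $N((z-z_t)e)\le\|(z-z_t)e\|_2\,\tau(e)^{1/2}$. If $x\in\mathcal M_0$, then $N(x)=\|x\|_1$.

**Proof.** Let $x=(z-z_t)e$ and let $\sigma$ contain $t=t_m$. Then $\mathcal E_tx=\mathcal E_t(z-z_t)e=0$, so $\mathcal E_sx=0$ for $s\le t$. For $k\ge m$ we have $\mathcal E_kx=(\mathcal E_kz-z_t)e$, so $d_kx=(d_kz)e$ for $k>m$. Since $e\in\mathcal M_t\subset\mathcal M_{k-1}$ for $k>m$,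
$$\langle x,x\rangle_\sigma=\sum_{k>m}\mathcal E_{k-1}(e|d_kz|^2e)=eGe,\qquad G=\sum_{k>m}\mathcal E_{k-1}|d_kz|^2 .$$
As $|G^{1/2}e|^2=eGe$, we get $\|\langle x,x\rangle_\sigma^{1/2}\|_1=\|G^{1/2}e\|_1\le\|G^{1/2}e\|_2\|e\|_2$, and $\|G^{1/2}e\|_2^2=\tau(eGe)=\tau(\langle x,x\rangle_\sigma)=\|x\|_2^2$. The partitions containing $t$ form a set of $\mathcal U$, so the bound passes to the limit. For $x\in\mathcal M_0$ all $d_kx$ vanish and $\langle x,x\rangle_\sigma=|x|^2$. $\square$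

**Lemma 2.** Every $\varphi\in(\mathsf h_1^c)^*$ satisfies $\varphi(x)=\tau(y^*x)$ $(x\in\mathcal M)$ for some $y\in L_2$ with $\|y\|_{bmo^c}\le\|\varphi\|$.

**Proof.** By (1), $|\varphi(x)|\le\|\varphi\|\,\|x\|_2$ on $\mathcal M$, and the Riesz theorem gives $y\in L_2$. Let $z\in\mathcal M$ and let $e\in\mathcal M_t$ be a projection. By Lemma 1, $|\tau(y^*(z-z_t)e)|\le\|\varphi\|\tau(e)^{1/2}\|(z-z_t)e\|_2$. Since $\tau(y_t^*(z-z_t)e)=\tau(ey_t^*\mathcal E_t(z-z_t))=0$, the left side equals $|\tau((y-y_t)^*(z-z_t)e)|$. Let $z\to y$ in $L_2$: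
$$\|(y-y_t)e\|_2^2\le\|\varphi\|\,\tau(e)^{1/2}\|(y-y_t)e\|_2,\qquad\text{so}\qquad\tau\big(e\,\mathcal E_t|y-y_t|^2\big)=\|(y-y_t)e\|_2^2\le\|\varphi\|^2\tau(e).$$
By (F2), $\mathcal E_t|y-y_t|^2\le\|\varphi\|^2$. Finally, for $x\in\mathcal M_0$ we have $|\tau(y_0^*x)|=|\varphi(x)|\le\|\varphi\|\,\|x\|_1$. As $\mathcal M_0$ is dense in $L_1(\mathcal M_0)$, whose dual is $\mathcal M_0$, this gives $\|y_0\|_\infty\le\|\varphi\|$. $\square$

The converse estimate is a weighted Cauchy–Schwarz inequality with weights made from the bracket of $x$.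

**Lemma 3.** If $y\in bmo^c$, then $|\tau(y^*x)|\le\frac32\|y\|_{bmo^c}N(x)$ for $x\in\mathcal M$.

**Proof.** Fix $\sigma$ and $\delta>0$ and let $K=\|y\|_{bmo^c}$. Put
$$c_k=|x_0|^2+\sum_{j=1}^k\mathcal E_{j-1}|d_jx|^2,\qquad w_k=(c_k+\delta)^{1/2}.$$
Then $w_0\in\mathcal M_0$ and $w_k\in\mathcal M_{k-1}$ for $k\ge1$. The $w_k$ are bounded and invertible, and they increase with $k$ by operator monotonicity of the square root. Write $W=\tau(w_n)$ and $v=\tau(w_0)\le W$. By orthogonality, $\tau(y^*x)=\tau(y_0^*x_0)+\sum_{k\ge1}\tau((d_ky)^*d_kx)$. By cyclicity of the trace, $\tau((d_ky)^*d_kx)=\tau\big((d_ky\,w_k^{1/2})^*(d_kx\,w_k^{-1/2})\big)$, and the first term is treated in the same way with $w_0$. Cauchy–Schwarz gives $|\tau(y^*x)|^2\le I\cdot J$ with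
$$I=\tau(w_0^{-1}|x_0|^2)+\sum_{k\ge1}\tau(w_k^{-1}|d_kx|^2),\qquad J=\tau(w_0|y_0|^2)+\sum_{k\ge1}\tau(w_k|d_ky|^2).$$

**Bound for $I$.** Since $|x_0|^2\le w_0^2$, the first term is at most $v$. For $k\ge1$, since $w_k\in\mathcal M_{k-1}$ and $\mathcal E_{k-1}|d_kx|^2=w_k^2-w_{k-1}^2$,
$$\tau(w_k^{-1}|d_kx|^2)=\tau\big(w_k^{-1}(w_k^2-w_{k-1}^2)\big)=\tau(w_k)-\tau(w_k^{-1}w_{k-1}^2).$$
Expanding $0\le\tau(w_k^{-1}(w_k-w_{k-1})^2)=\tau(w_k)-2\tau(w_{k-1})+\tau(w_k^{-1}w_{k-1}^2)$ shows that this is at most $2\tau(w_k-w_{k-1})$. Summing, $I\le v+2(W-v)=2W-v$.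

**Bound for $J$.** Write $w_k=w_0+\sum_{j=1}^k(w_j-w_{j-1})$, where $0\le w_j-w_{j-1}\in\mathcal M_{j-1}$. By (2), $\mathcal E_{j-1}\sum_{k\ge j}|d_ky|^2=\mathcal E_{j-1}|y-y_{t_{j-1}}|^2\le K^2$. Exchanging the order of summation,
$$J=\tau(w_0|y_0|^2)+\tau\Big(w_0\sum_{k\ge1}|d_ky|^2\Big)+\sum_{j\ge1}\tau\Big((w_j-w_{j-1})\sum_{k\ge j}|d_ky|^2\Big)\le K^2\big(v+v+(W-v)\big)=K^2(W+v).$$

**Conclusion.** We have $(2W-v)(W+v)=2W^2+Wv-v^2=\frac94W^2-\big(v-\frac W2\big)^2\le\frac94W^2$, so $|\tau(y^*x)|\le\frac32K\,\tau\big((\langle x,x\rangle_\sigma+\delta)^{1/2}\big)$. Let $\delta\to0$ and take the limit along $\mathcal U$. $\square$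

With (3), Lemma 3 gives $|\tau(b^*x)|\le\frac32\|b\|_\infty N(x)$ for $b,x\in\mathcal M$, that is, $\|x\|_1\le\frac32N(x)$; so the bound that makes $\iota_1$ well defined is included here.

Each $y\in bmo^c$ thus defines $\psi_y\in(\mathsf h_1^c)^*$ with $\psi_y(x)=\tau(y^*x)$ on $\mathcal M$. By Lemma 2 every functional has this form. The element of $L_2$ that represents a functional on $\mathcal M$ is unique, so Lemma 2 applies to $y$ itself, and
$$\|y\|_{bmo^c}\le\|\psi_y\|\le\tfrac32\|y\|_{bmo^c}.\tag{4}$$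

For bounded $b$, $\psi_b(\xi)=\tau(b^*\iota_1(\xi))$, so $\iota_1(\xi)=0$ makes $\psi_b(\xi)=0$ for every $b\in\mathcal M$. To reach an unbounded $y$ we want $\psi_{b_n}(\xi)\to\psi_y(\xi)$ for $\xi$ in the completion. Convergence $b_n\to y$ in $L_2$ gives this on $\mathcal M$; to extend it to $\mathsf h_1^c$ it suffices to have, in addition, a uniform bound on $\|\psi_{b_n}\|$, that is, on $\|b_n\|_{bmo^c}$. This is what Theorem B provides.

## 8. Truncation in $bmo^c$ and the adjoint term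

**The commutative case.** Suppose that $\mathcal M$ is commutative, and let $y\in bmo^c$ with $K=\|y\|_{bmo^c}$. Let $f_n:\mathbb C\to\mathbb C$ be the radial retraction onto the disk of radius $n$, which is $1$-Lipschitz. Since $f_n(y_t)\in\mathcal M_t$, (F4) gives
$$\mathcal E_t|f_n(y)-\mathcal E_tf_n(y)|^2\le\mathcal E_t|f_n(y)-f_n(y_t)|^2\le\mathcal E_t|y-y_t|^2\le K^2 .$$
Put $b_n=y_0+f_n(y)-\mathcal E_0f_n(y)$. Then $b_n\in\mathcal M$, $\mathcal E_0b_n=y_0$, $b_n-\mathcal E_tb_n=f_n(y)-\mathcal E_tf_n(y)$, so $\|b_n\|_{bmo^c}\le K$, and $b_n\to y$ in $L_2$. This is Theorem B for commutative $\mathcal M$.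

**The noncommutative case.** The plan is the same: truncate $u$ and $w=u_t$ by one function and compare. A smooth truncation is convenient. For $\eta>0$ and $v\in L_2$ put
$$h_\eta(v)=v(1+\eta^2v^*v)^{-1}=(1+\eta^2vv^*)^{-1}v,\qquad\|h_\eta(v)\|_\infty\le\sup_{s\ge0}\frac s{1+\eta^2s^2}=\frac1{2\eta}.$$
The two expressions agree because $(1+\eta^2vv^*)v=v(1+\eta^2v^*v)$. With $w=u_t$, $P=(1+\eta^2uu^*)^{-1}$ and $Q=(1+\eta^2w^*w)^{-1}\in\mathcal M_t$ we have $h_\eta(u)=Pu$, $h_\eta(w)=wQ$, and so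
$$h_\eta(u)-h_\eta(w)=P\big[u(1+\eta^2w^*w)-(1+\eta^2uu^*)w\big]Q=\underbrace{P(u-w)Q}_{A_\eta}-\underbrace{(\eta Pu)(u-w)^*(\eta wQ)}_{B_\eta},\tag{5}$$
because $uw^*w-uu^*w=-u(u-w)^*w$. The first term is harmless: $|A_\eta|^2=Q(u-w)^*P^2(u-w)Q\le Q|u-w|^2Q$, so $\mathcal E_t|A_\eta|^2\le Q\,(\mathcal E_t|u-w|^2)\,Q$. The second term contains $(u-w)^*$. Since $\|\eta Pu\|\le\frac12$ and $\eta wQ\in\mathcal M_t$,
$$\mathcal E_t|B_\eta|^2\le\tfrac14(\eta wQ)^*\,\mathcal E_t|(u-w)^*|^2\,(\eta wQ).\tag{6}$$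
Here the approach stops. The right side involves the row quantity $\mathcal E_t|(u-u_t)^*|^2$, and Example 6 shows that membership in $bmo^c$ does not bound it.

Suppose we had a row bound $\mathcal E_t|(u-u_t)^*|^2\le R^2$. Then (6) becomes
$$\mathcal E_t|B_\eta|^2\le\frac{R^2}4\cdot\frac{\eta^2|w|^2}{(1+\eta^2|w|^2)^2},\tag{7}$$
and the fraction is at most $\frac14$. For a fixed $\eta$ this gives a bound $K+\frac R4$, which is not good enough: $R$ will depend on how well $u$ approximates $y$, and it will not stay bounded. Two ideas remove the two obstacles.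

First, make the row side bounded by a modification that cannot hurt the column side. Left multiplication by a contraction $a$ never increases a column square, since $|ad|^2=d^*a^*ad\le|d|^2$. To keep the martingale structure, multiply the difference $d_j$ on the left by some $a_j\in\mathcal M_{j-1}$. In commuting variables, if $s_j=\sum_{i\le j}\mathcal E_{i-1}|d_i^*|^2$ and $a_j=(1+\varepsilon s_j)^{-1}$, the new row bracket is $\sum_ja_j^2(s_j-s_{j-1})\le\int_0^\infty\frac{ds}{(1+\varepsilon s)^2}=\frac1\varepsilon$. Section 9 carries this out.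

Second, make the adjoint term small by averaging over $\eta$. In (7) a spectral value $s$ of $|w|$ contributes substantially only when $\eta$ is comparable to $1/s$. If $\eta$ is spread evenly over many scales, each $s$ meets only a small part of them. Section 10 carries this out.

## 9. Bounding the row side by left multipliers

Let $y\in bmo^c$ and $K=\|y\|_{bmo^c}$. If $K=0$, then $y_0=0$ and $\mathcal E_0|y-y_0|^2=0$, so $y=0$, and $b_n=0$ proves Theorem B. Assume $K>0$ from now on.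

**Proposition 4.** For each $\varepsilon>0$ there is $y^\varepsilon\in L_2$ with $\mathcal E_0y^\varepsilon=y_0$ and, for all $t$,
$$\mathcal E_t|y^\varepsilon-y^\varepsilon_t|^2\le K^2,\qquad\mathcal E_t|(y^\varepsilon-y^\varepsilon_t)^*|^2\le\frac1\varepsilon,$$
and with $\|y^\varepsilon-y\|_2\to0$ as $\varepsilon\to0$.

**Step 1: construction on a fixed partition.** Fix $\sigma$, write $d_j=d_jy$, and put $s_0=0$, $a_0=1$ and, for $j\ge1$,
$$s_j=\sum_{i=1}^j\mathcal E_{i-1}(d_id_i^*)\in L_1(\mathcal M_{j-1})_+,\qquad a_j=(1+\varepsilon s_j)^{-1}\in\mathcal M_{j-1},\qquad y^{\sigma,\varepsilon}=y_0+\sum_{j=1}^na_jd_j.$$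
We have $0\le a_j\le1$, and the $a_jd_j$ are martingale differences because $\mathcal E_{j-1}(a_jd_j)=a_j\mathcal E_{j-1}d_j=0$.

**Step 2: an operator inequality replacing the integral comparison.** Let $1\le A\le B$ be measurable. Then
$$0\le|A^{-1/2}-A^{1/2}B^{-1}|^2=A^{-1}-2B^{-1}+B^{-1}AB^{-1},$$
which says that $B^{-1}(B-A)B^{-1}=B^{-1}-B^{-1}AB^{-1}\le A^{-1}-B^{-1}$. The left side is $\ge0$. With $A=1+\varepsilon s_{j-1}$ and $B=1+\varepsilon s_j$,
$$0\le a_j(s_j-s_{j-1})a_j\le\tfrac1\varepsilon(a_{j-1}-a_j).\tag{8}$$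
In particular $1=a_0\ge a_1\ge\dots\ge a_n\ge0$.

**Step 3: the column bound is kept.** For $t=t_m\in\sigma$, (2) gives
$$\mathcal E_t|y^{\sigma,\varepsilon}-\mathcal E_ty^{\sigma,\varepsilon}|^2=\sum_{j>m}\mathcal E_t(d_j^*a_j^2d_j)\le\sum_{j>m}\mathcal E_t|d_j|^2=\mathcal E_t|y-y_t|^2\le K^2 .$$

**Step 4: the row bound appears.** For $t=t_m\in\sigma$, (F1) removes the cross terms, $\mathcal E_{j-1}(a_jd_jd_j^*a_j)=a_j(s_j-s_{j-1})a_j$ since $a_j\in\mathcal M_{j-1}$, and (8) telescopes: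
$$\mathcal E_t|(y^{\sigma,\varepsilon}-\mathcal E_ty^{\sigma,\varepsilon})^*|^2=\mathcal E_t\sum_{j>m}a_jd_jd_j^*a_j=\mathcal E_t\sum_{j>m}a_j(s_j-s_{j-1})a_j\le\tfrac1\varepsilon\mathcal E_t(a_m-a_n)\le\tfrac1\varepsilon .$$

**Step 5: closeness to $y$, uniformly in $\sigma$.** The difference $y-y^{\sigma,\varepsilon}=\sum_j(1-a_j)d_j$ is an orthogonal sum, and $(1-a_j)^2\le1-a_j\le1-a_n$. Hence
$$\|y-y^{\sigma,\varepsilon}\|_2^2=\sum_j\tau\big((1-a_j)^2d_jd_j^*\big)=\sum_j\tau\big((1-a_j)^2(s_j-s_{j-1})\big)\le\tau((1-a_n)s_n).$$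
The operator $1-a_n$ is small when $\varepsilon$ is small, but $s_n$ is only in $L_1$ and depends on $\sigma$. So we compare $s_n$ with the bracket of a bounded element. Let $z\in\mathcal M$. Since $d_jd_j^*=|d_j(y^*)|^2$ and $|a+b|^2\le2|a|^2+2|b|^2$, we get $s_n\le2A+2B$ with
$$A=\sum_j\alpha_j,\quad\alpha_j=\mathcal E_{j-1}|d_jz|^2\in\mathcal M_{j-1},\qquad B=\sum_j\mathcal E_{j-1}|d_j(y^*-z)|^2 .$$
Here $\tau(B)\le\|y^*-z\|_2^2$. For $A$ we have an $L_2$-bound that does not depend on $\sigma$. All $\tau(\alpha_i\alpha_j)$ are $\ge0$, and for $j\ge i$ we have $\alpha_i\in\mathcal M_{i-1}\subset\mathcal M_{j-1}$, so $\tau(\alpha_i\alpha_j)=\tau(\alpha_i|d_jz|^2)$. By (2) and (3),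
$$\tau(A^2)\le2\sum_i\tau\Big(\alpha_i\sum_{j\ge i}\alpha_j\Big)=2\sum_i\tau\big(\alpha_i\,\mathcal E_{i-1}|z-z_{t_{i-1}}|^2\big)\le2\|z\|_\infty^2\sum_i\tau(\alpha_i)\le2\|z\|_\infty^4 .$$
Also $\|1-a_n\|_2^2\le\tau(1-a_n)=\tau(\varepsilon s_n(1+\varepsilon s_n)^{-1})\le\varepsilon\tau(s_n)\le\varepsilon\|y\|_2^2$. Therefore
$$\|y-y^{\sigma,\varepsilon}\|_2^2\le2\|1-a_n\|_2\|A\|_2+2\tau(B)\le2\sqrt{2\varepsilon}\,\|y\|_2\|z\|_\infty^2+2\|y^*-z\|_2^2=:\rho(\varepsilon,z).$$
This does not depend on $\sigma$, and $\inf_z\limsup_{\varepsilon\to0}\rho(\varepsilon,z)=0$ because $\mathcal M$ is dense in $L_2$.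

**Step 6: passage to the limit in $\sigma$.** By orthogonality and $0\le a_j\le1$, $\|y^{\sigma,\varepsilon}\|_2\le\|y\|_2$, so $y^\varepsilon=\text{w-}\lim_{\sigma,\mathcal U}y^{\sigma,\varepsilon}$ exists in $L_2$ by weak compactness of balls. Since $\mathcal E_0y^{\sigma,\varepsilon}=y_0$ and $\mathcal E_0$ is weakly continuous, $\mathcal E_0y^\varepsilon=y_0$. By weak lower semicontinuity of the norm, $\|y-y^\varepsilon\|_2^2\le\rho(\varepsilon,z)$ for all $z$, so $y^\varepsilon\to y$ in $L_2$ as $\varepsilon\to0$. Now fix $t$ and a projection $e\in\mathcal M_t$. For all $\sigma\ni t$, Steps 3 and 4 give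
$$\|(y^{\sigma,\varepsilon}-\mathcal E_ty^{\sigma,\varepsilon})e\|_2^2\le K^2\tau(e),\qquad\|e(y^{\sigma,\varepsilon}-\mathcal E_ty^{\sigma,\varepsilon})\|_2^2\le\tfrac1\varepsilon\tau(e).$$
The maps $v\mapsto(v-v_t)e$ and $v\mapsto e(v-v_t)$ are bounded and linear on $L_2$, hence weakly continuous, and $\{\sigma:t\in\sigma\}\in\mathcal U$. So both inequalities hold for $y^\varepsilon$ in place of $y^{\sigma,\varepsilon}$. They read $\tau(e\,\mathcal E_t|y^\varepsilon-y^\varepsilon_t|^2)\le K^2\tau(e)$ and $\tau(e\,\mathcal E_t|(y^\varepsilon-y^\varepsilon_t)^*|^2)\le\frac1\varepsilon\tau(e)$ for every $e$, and (F2) gives the two bounds. $\square$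

## 10. Averaging truncations over logarithmic scales

We now prove Theorem B. Fix $\varepsilon>0$, let $u=y^\varepsilon-y_0$ and $R=\varepsilon^{-1/2}$. As $y_0\in\mathcal M_0$, we have $u-u_t=y^\varepsilon-y^\varepsilon_t$. So $\mathcal E_0u=0$, $\mathcal E_t|u-u_t|^2\le K^2$ and $\mathcal E_t|(u-u_t)^*|^2\le R^2$ for all $t$.

**Step 1: bounds at a single scale.** Fix $t$ and let $w=u_t$. By (5), $h_\eta(u)-h_\eta(w)=A_\eta-B_\eta$. By the computation after (5), $\mathcal E_t|A_\eta|^2\le K^2Q^2\le K^2$, and (7) holds, since $|\eta wQ|^2=\eta^2|w|^2(1+\eta^2|w|^2)^{-2}$.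

**Step 2: the average and its continuity.** For $0<\theta<1$ let $\mu_\theta$ be the probability measure $\frac{d\eta}{\eta\log(1/\theta)}$ on $[\theta^2,\theta]$; its mass is $\log(\theta/\theta^2)/\log(1/\theta)=1$. We check that $h_\eta(u),h_\eta(w),P,Q,\eta Pu,\eta wQ$ are norm continuous in $\eta\in[\theta^2,\theta]$. For $\eta,\eta'$ in this interval, $i\in\{0,1\}$ and $s\ge0$,
$$\Big|\frac{s^i}{1+\eta^2s^2}-\frac{s^i}{1+\eta'^2s^2}\Big|=\frac{s^{i+2}|\eta'^2-\eta^2|}{(1+\eta^2s^2)(1+\eta'^2s^2)}\le\frac{s^{i+2}}{(1+\theta^4s^2)^2}\,2\theta|\eta-\eta'|\le C_\theta|\eta-\eta'| .$$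
Functional calculus with $i=0$ covers $P$ (a function of $|u^*|$) and $Q$ (a function of $|w|$). With $i=1$ and the polar decomposition $u=V|u|$, so that $Pu=h_\eta(u)=V|u|(1+\eta^2|u|^2)^{-1}$, it covers $h_\eta(u)$, likewise $h_\eta(w)=wQ$, and then their multiples by $\eta$. Consequently
$$Z_\theta=\int h_\eta(u)\,d\mu_\theta(\eta)\in\mathcal M,\qquad c=\int h_\eta(w)\,d\mu_\theta(\eta)\in\mathcal M_t$$
are well defined as norm integrals. As $u-w\in L_2$, $A_\eta$ and $B_\eta$ are continuous into $L_2$, and $Z_\theta-c=\int A_\eta\,d\mu_\theta-\int B_\eta\,d\mu_\theta$.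

**Step 3: the averaged adjoint term is small.** $\mathcal E_t$ is bounded on $L_1$ and so commutes with the integrals. By (F5),
$$\mathcal E_t\Big|\int A_\eta\,d\mu_\theta\Big|^2\le\int\mathcal E_t|A_\eta|^2d\mu_\theta\le K^2 .$$
For $B_\eta$ we use (F5), (7) and the scalar estimate, for $s\ge0$,
$$\int_0^\infty\frac{\eta^2s^2}{(1+\eta^2s^2)^2}\,\frac{d\eta}\eta\le\int_0^\infty\frac{r\,dr}{(1+r^2)^2}=\frac12\qquad(r=\eta s).$$
By Fubini's theorem for the spectral measures of $|w|$, this passes to the functional calculus, and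
$$\mathcal E_t\Big|\int B_\eta\,d\mu_\theta\Big|^2\le\frac{R^2}4\int\frac{\eta^2|w|^2}{(1+\eta^2|w|^2)^2}\,d\mu_\theta(\eta)\le\frac{R^2}{8\log(1/\theta)} .$$

**Step 4: the bound for $Z_\theta$.** Apply (F4) with $Z=Z_\theta$ and this $c$, then (F3):
$$\big\|\mathcal E_t|Z_\theta-\mathcal E_tZ_\theta|^2\big\|_\infty^{1/2}\le\big\|\mathcal E_t|Z_\theta-c|^2\big\|_\infty^{1/2}\le K_\theta:=K+R\,(8\log(1/\theta))^{-1/2}.$$
The element $c$ depends on $t$, but $Z_\theta$ and $K_\theta$ do not, so this holds for all $t$.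

**Step 5: convergence to $u$.** We have $\|u-h_\eta(u)\|_2=\big\||u|\,\eta^2|u|^2(1+\eta^2|u|^2)^{-1}\big\|_2$. This increases with $\eta$ and tends to $0$ as $\eta\to0$, by dominated convergence in the spectral calculus of $|u|\in L_2$. Hence $\|Z_\theta-u\|_2\le\|h_\theta(u)-u\|_2\to0$ as $\theta\to0$.

**Step 6: normalization.** Put
$$b_{\varepsilon,\theta}=\frac K{K_\theta}\big(y_0+Z_\theta-\mathcal E_0Z_\theta\big)\in\mathcal M .$$
Then $\|\mathcal E_0b_{\varepsilon,\theta}\|_\infty=\frac K{K_\theta}\|y_0\|_\infty\le K$. As $y_0-\mathcal E_0Z_\theta\in\mathcal M_0$, we have $b_{\varepsilon,\theta}-\mathcal E_tb_{\varepsilon,\theta}=\frac K{K_\theta}(Z_\theta-\mathcal E_tZ_\theta)$. With Step 4, $\|b_{\varepsilon,\theta}\|_{bmo^c}\le K$. For fixed $\varepsilon$ and $\theta\to0$, $K_\theta\to K$ and $b_{\varepsilon,\theta}\to y_0+u-\mathcal E_0u=y^\varepsilon$ in $L_2$. Take $\varepsilon_n=\frac1n$ and $\theta_n$ with $\|b_{\varepsilon_n,\theta_n}-y^{\varepsilon_n}\|_2\le\frac1n$.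 Since $y^{\varepsilon_n}\to y$ in $L_2$ by Proposition 4, $b_n=b_{\varepsilon_n,\theta_n}$ has the required properties. This proves Theorem B. $\square$

The order of the limits matters: $R=\varepsilon^{-1/2}$ blows up as $\varepsilon\to0$, but for each fixed $\varepsilon$ the parameter $\theta$ can be chosen so small that $R(8\log(1/\theta))^{-1/2}$ is negligible.

## 11. Proof of Theorem A

Let $\xi\in\mathsf h_1^c$ with $\iota_1(\xi)=0$. By Hahn–Banach and Lemma 2 it suffices to show that $\psi_y(\xi)=0$ for each $y\in bmo^c$. Take $b_n\in\mathcal M$ from Theorem B.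

**Step 1: bounded elements do not see $\xi$.** For $b\in\mathcal M$ the functionals $\psi_b$ and $\tau(b^*\iota_1(\cdot))$ are continuous on $\mathsf h_1^c$ and agree on the image of $\mathcal M$, which is dense. Hence $\psi_{b_n}(\xi)=\tau(b_n^*\iota_1(\xi))=0$.

**Step 2: $\psi_{b_n}(\xi)\to\psi_y(\xi)$.** By Lemma 3, $\|\psi_{b_n}\|\le\frac32\|y\|_{bmo^c}$ for all $n$. For $x\in\mathcal M$, $\psi_{b_n}(x)=\tau(b_n^*x)\to\tau(y^*x)=\psi_y(x)$, because $b_n\to y$ in $L_2$. A uniformly bounded sequence of functionals that converges on a dense subspace to $\psi_y$ converges to $\psi_y$ everywhere.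

So $\psi_y(\xi)=0$ for all $y\in bmo^c$, and $\xi=0$. Thus $\iota_1$ is injective. $\square$

Step 2 never uses $\iota_1(\xi)=0$, so for every $\xi\in\mathsf h_1^c$ and $y\in bmo^c$,
$$\psi_y(\xi)=\lim_n\psi_{b_n}(\xi),\qquad b_n\in\mathcal M,\ \|b_n\|_{bmo^c}\le\|y\|_{bmo^c}.\tag{9}$$

## 12. Atomic description and lower semicontinuity: proof of Theorem C

**Step 1: atoms lie in the unit ball of $\mathsf h_1^c$.** By (1), the identity of $\mathcal M$ extends to a contraction $L_2\to\mathsf h_1^c$. It is compatible with the inclusion $L_2\subset L_1$, and by continuity $\psi_y(a)=\tau(y^*a)$ for $a\in L_2$. An atom $a\in\mathcal M_0$ has $N(a)=\|a\|_1\le1$ by Lemma 1. Let $a$ be an atom of the second kind, with $t$ and $e$. Approximate $a$ in $L_2$ by $z\in\mathcal M$. Then $(z-z_t)e\to(a-a_t)e=a$ in $L_2$, hence in $\mathsf h_1^c$, and Lemma 1 gives $N(a)\le\|a\|_2\tau(e)^{1/2}\le1$. So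
$$T:\ell_1(\{\text{atoms}\})\to\mathsf h_1^c,\qquad T(\lambda)=\sum_a\lambda_aa,$$
is a well-defined contraction.

**Step 2: atoms compute the $bmo^c$-norm.** We show that $\sup_a|\psi_y(a)|=\|y\|_{bmo^c}$ for $y\in bmo^c$, the supremum being over all atoms. Over atoms of the first kind, $|\tau(y^*a)|=|\tau(y_0^*a)|$, and the supremum is $\|y_0\|_\infty$, because $\mathcal M_0$ is dense in $L_1(\mathcal M_0)$. For an atom of the second kind, $\tau(y_t^*a)=\tau(y_t^*\mathcal E_ta)=0$ and $a=ae$, so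
$$|\tau(y^*a)|=|\tau((y-y_t)^*ae)|=\big|\tau\big(((y-y_t)e)^*a\big)\big|\le\|(y-y_t)e\|_2\,\tau(e)^{-1/2}.$$
If $(y-y_t)e\ne0$, equality holds for the multiple $a$ of $(y-y_t)e$ with $\|a\|_2=\tau(e)^{-1/2}$; it is an atom, since $\mathcal E_t((y-y_t)e)=0$. The square of the right side is $\tau(e\,\mathcal E_t|y-y_t|^2)/\tau(e)$, and by (F2) its supremum over the nonzero projections $e\in\mathcal M_t$ is $\|\mathcal E_t|y-y_t|^2\|_\infty$. Taking the supremum over $t$ proves the claim.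

**Step 3: $T$ is onto, and its quotient norm.** The adjoint is $T^*\psi_y=(\psi_y(a))_a\in\ell_\infty$. By Step 2 and (4), $\|T^*\psi_y\|=\|y\|_{bmo^c}\ge\frac23\|\psi_y\|$, so $T^*$ is bounded below. By the closed range theorem $T$ is onto and $(\ker T)^\perp=\operatorname{ran}T^*$. The dual of $\ell_1/\ker T$ is isometrically $(\ker T)^\perp\subset\ell_\infty$, so by Hahn–Banach the quotient norm of $\xi\in\mathsf h_1^c$, that is, $\inf\{\|\lambda\|_1:T\lambda=\xi\}$, equals
$$\|\xi\|_q=\sup\{|\psi_y(\xi)|:\|y\|_{bmo^c}\le1\}.\tag{10}$$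
Compare this with $N(\xi)=\sup\{|\psi_y(\xi)|:\|\psi_y\|\le1\}$. By (4), $\|\psi_y\|\le1$ implies $\|y\|_{bmo^c}\le1$, so $N\le\|\cdot\|_q$; and $\|y\|_{bmo^c}\le1$ implies $\|\psi_y\|\le\frac32$, so $\|\cdot\|_q\le\frac32N$.

**Step 4: from $\mathsf h_1^c$ to series in $L_1$.** The norm $\|\cdot\|_{at}$ allows all representations $x=\sum\lambda_ja_j$ that hold in $L_1$, whereas $\|\cdot\|_q$ uses those that hold in $\mathsf h_1^c$. By Theorem A these are the same. If $\sum|\lambda_j|<\infty$, then $\sum\lambda_ja_j$ converges in $\mathsf h_1^c$, because $N(a_j)\le1$, to an element whose image under $\iota_1$ is the $L_1$-sum; by injectivity this is the only element of $\mathsf h_1^c$ with that image. So $\|\cdot\|_{at}=\|\cdot\|_q$, and the image of $\mathsf h_1^c$ is exactly the set of such sums. The definition of an atom does not involve $\mathcal U$, so this subspace of $L_1$ does not depend on $\mathcal U$. This proves part 1.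

**Step 5: norming by bounded elements.** By (9), the supremum in (10) does not change if $y$ is restricted to elements $b\in\mathcal M$ with $\|b\|_{bmo^c}\le1$, and for these $\psi_b(\xi)=\tau(b^*\iota_1(\xi))$. This is the formula of part 2. For each $b\in\mathcal M$ the functional $x\mapsto\tau(b^*x)$ is weakly continuous on $L_1$. If $x_n\to x$ weakly in $L_1$, with $x_n,x\in\mathsf h_1^c$, then for $\|b\|_{bmo^c}\le1$
$$|\tau(b^*x)|=\lim_n|\tau(b^*x_n)|\le\liminf_n\|x_n\|_{at},$$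
and the supremum over $b$ gives $\|x\|_{at}\le\liminf\|x_n\|_{at}$. With part 1, $N(x)\le\|x\|_{at}\le\liminf\|x_n\|_{at}\le\frac32\liminf N(x_n)$. $\square$
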